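\title{Monotone $\gamma$-continuous paths from a bounded domain to the ball}

\begin{abstract}
Let $\Omega_0\subset\mathbb R^d$, $d\ge2$, be a nonempty bounded open set, or more generally a bounded quasi-open set of positive measure. We construct a path of quasi-open sets of constant measure from $\Omega_0$ to a ball which is continuous for $\gamma$-convergence and along which the first Dirichlet eigenvalue does not increase and the torsional rigidity does not decrease. This answers a question posed by Buttazzo. The path follows the continuous Steiner symmetrization of an $H^1$ function whose positivity set is $\Omega_0$. This flow of sets is $\gamma$-continuous from the left, and its right limits are quasi-open sets that are larger by a Lebesgue-null set. Each of the countably many jumps is filled by removing an obstacle along a Peano curve. Along the same path the heat content and the heat trace are nondecreasing and the Sobolev constants of the embeddings into $L^q$ are monotone.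
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge2$. For a bounded open set $\Omega\subset\mathbb R^d$ with Lebesgue measure $|\Omega|$, let $\lambda(\Omega)$ be the first eigenvalue of the Dirichlet Laplacian in $\Omega$, and let
\[
T(\Omega)=\int_\Omega w_\Omega\,dx
\]
be the torsional rigidity, where the torsion function $w_\Omega\in H^1_0(\Omega)$ is the weak solution of $-\Delta w=1$ in $\Omega$. Both definitions use only the space $H^1_0(\Omega)$, so they extend to quasi-open sets, which are open up to sets of arbitrarily small capacity; Section~\ref{sec:quasi} recalls the definitions.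

Among sets of given measure, the ball minimizes $\lambda$ and maximizes $T$. This follows from the P\'olya--Szeg\H{o} inequality: if $0\le v\in H^1(\mathbb R^d)$ and $v^\star$ is its Schwarz symmetrization, the radial function whose superlevel sets are centered balls with $|\{v^\star>c\}|=|\{v>c\}|$ for $c>0$, then $v^\star\in H^1(\mathbb R^d)$ and $\int|\nabla v^\star|^2\le\int|\nabla v|^2$. The inequality compares $\Omega$ with the ball in a single step. It is natural to ask whether the step can be replaced by a continuous deformation at constant measure during which both functionals improve at every moment.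

The meaning of ``continuous'' decides the question. The distance $|\Omega\triangle\Omega'|$ is too weak, because a slit has measure zero and still changes $\lambda$ and $T$. The appropriate notion asks that the solution of the Dirichlet problem depend continuously on the set. A sequence $(\Omega_n)$ \emph{$\gamma$-converges} to $\Omega$ if, for every $f\in L^2(\mathbb R^d)$, the solutions $u_n\in H^1_0(\Omega_n)$ of $-\Delta u_n=f$, extended by zero, converge in $L^2(\mathbb R^d)$ to the solution $u\in H^1_0(\Omega)$ of $-\Delta u=f$, also extended by zero. A family $(\Omega_t)_{t\in[0,1]}$ is \emph{$\gamma$-continuous} if $\Omega_{t_n}$ $\gamma$-converges to $\Omega_t$ whenever $t_n\to t$. For subsets of a fixed ball, $\gamma$-convergence implies convergence of $T$ and of all Dirichlet eigenvalues (Lemma~\ref{lem:norm}).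

\medskip\noindent\textbf{Problem.} Given a nonempty bounded open set $\Omega_0\subset\mathbb R^d$, is there a family $(\Omega_t)_{t\in[0,1]}$ of bounded quasi-open sets, starting from $\Omega_0$, such that $t\mapsto\Omega_t$ is $\gamma$-continuous, $|\Omega_t|=|\Omega_0|$ for all $t$, $\Omega_1$ is a ball, $t\mapsto\lambda(\Omega_t)$ is nonincreasing and $t\mapsto T(\Omega_t)$ is nondecreasing?

\medskip
Such a family is known to exist when $\Omega_0$ is a polyhedral domain, that is, when its boundary consists of finitely many pieces of hyperplanes; we shall not use this fact. The question for a general domain was posed in~\cite{Buttazzo}.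

When $\lambda$ and $T$ are explicit, a path is easy to write down. Let $\Omega_0$ be the union of two distant balls of measures $V_1\ge V_2$, and let $\Omega_t$ consist of balls with the same centers and measures $V_1+tV_2$ and $(1-t)V_2$. Then $\lambda(\Omega_t)$ is the eigenvalue of the larger ball, which decreases by scaling, and $T(\Omega_t)$ is a constant times $(V_1+tV_2)^{1+2/d}+((1-t)V_2)^{1+2/d}$, whose derivative in $t$ is nonnegative. The path is $\gamma$-continuous by Remark~\ref{rem:compact}. This suggests a positive answer, but the argument uses formulas that a general set does not offer. One needs a deformation that transports test functions without raising their energy, and continuous Steiner symmetrization is such a deformation. Its defect is that it jumps.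

\begin{theorem}\label{thm:main}
Let $d\ge2$ and let $\Omega_0\subset\mathbb R^d$ be bounded and quasi-open with $|\Omega_0|>0$ (for instance nonempty, bounded and open). Then there is a $\gamma$-continuous family $(\Omega_t)_{t\in[0,1]}$ of uniformly bounded quasi-open sets starting from $\Omega_0$, with $|\Omega_t|=|\Omega_0|$ for all $t$, $\Omega_1=B$ a ball, $\lambda(\Omega_t)$ nonincreasing and $T(\Omega_t)$ nondecreasing.
\end{theorem}

So the answer to the problem is yes. The path improves other functionals as well. Let $\lambda_1(\Omega)\le\lambda_2(\Omega)\le\cdots$ be the Dirichlet eigenvalues, repeated according to multiplicity, and let $e^{\tau\Delta_\Omega}$ be the Dirichlet heat semigroup. Put $2^*=\infty$ if $d=2$ and $2^*=\frac{2d}{d-2}$ if $d\ge3$, and for $1\le q<2^*$ let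
\[
\Lambda_q(\Omega)=\inf\Big\{\int|\nabla u|^2:\ u\in H^1_0(\Omega),\ \|u\|_{q}=1\Big\}.
\]
Then $\Lambda_2=\lambda$ and $\Lambda_1=1/T$; see~\eqref{eq:L1}.

\begin{theorem}\label{thm:supp}
The family of Theorem~\ref{thm:main} can be chosen so that, simultaneously:
\begin{itemize}
\item[(i)] for every $\tau>0$ the heat content $Q_{\Omega_t}(\tau)=\int e^{\tau\Delta_{\Omega_t}}1\,dx$ and the heat trace $Z_{\Omega_t}(\tau)=\sum_ke^{-\tau\lambda_k(\Omega_t)}$ are nondecreasing in $t$, and hence so is $\sum_k\lambda_k(\Omega_t)^{-p}$ for $p>d/2$;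
\item[(ii)] for every $1\le q<2^*$, $\Lambda_q(\Omega_t)$ is nonincreasing in $t$.
\end{itemize}
\end{theorem}

Section~\ref{sec:example} shows a jump and its repair in the simplest case and then outlines the proof.

\section{Two squares}\label{sec:example}

Fix a unit vector $e$. Continuous Steiner symmetrization in the direction $e$ acts on each line parallel to $e$ separately. If a set meets the line in finitely many intervals, each interval keeps its length while its center $c$, measured in the coordinate $x\cdot e$, moves to $e^{-t}c$; intervals that touch are merged and continue as one interval. As $t\to\infty$ the slice tends to the centered interval of the same length, so the flow ends at the Steiner symmetrization of the set.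

Take $d=2$, $e=(1,0)$ and $\Omega^0=\big((-2,-1)\cup(1,2)\big)\times(0,1)$. For $0\le t\le\log3$ the set $\Omega^t$ consists of two open unit squares centered at $(\pm\frac32e^{-t},\frac12)$. In this phase $T$ is constant, $\lambda=2\pi^2$, and the motion is $\gamma$-continuous by Remark~\ref{rem:compact}. At $t=\log3$ the squares touch, and the set is the slit rectangle
\[
S=\big((-1,0)\cup(0,1)\big)\times(0,1).
\]
For every $t>\log 3$ the slices have merged, and $\Omega^t$ is the full rectangle $P=(-1,1)\times(0,1)$, with $\lambda(P)=\pi^2(\frac14+1)<2\pi^2=\lambda(S)$. Since $\lambda$ is continuous under $\gamma$-convergence, the flow is not $\gamma$-continuous at $\log3$. The discontinuity has a special form: the flow is continuous from the left, the right limit $P$ exists, it contains $S$, and $|P\setminus S|=0$.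

This form allows a repair. Stop the flow at time $\log3$ and open the slit gradually:
\[
A_s=P\setminus\big(\{0\}\times[s,1]\big),\qquad 0\le s\le1 .
\]
Then $A_0=S$, $A_1=P$, all $A_s$ have measure $2$, and they increase with $s$, so $\lambda$ and $T$ are monotone by inclusion. The path is $\gamma$-continuous because $A_s$ and $A_{s'}$ differ only inside a disk of radius $\rho\to0$ as $s'\to s$, and a small ball can be cut out at small cost in energy. Indeed, for any $d\ge2$ and $0<\rho<1$ put $\ell=\log(1/\sqrt\rho)$ and
\begin{equation}\label{eq:logcut}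
\zeta_\rho(x)=\min\Big\{1,\ \ell^{-1}\Big(\log\frac{\sqrt\rho}{|x|}\Big)^{+}\Big\}.
\end{equation}
This Lipschitz function equals $1$ on the ball $B_\rho(0)$, vanishes off $B_{\sqrt\rho}(0)$, and has $|\nabla\zeta_\rho|=1/(\ell|x|)$ in between. With $\omega$ the area of the unit sphere,
\[
\int|\nabla\zeta_\rho|^2=\frac{\omega}{\ell^{2}}\int_\rho^{\sqrt\rho}r^{d-3}\,dr\le\frac{\omega}{\ell^{2}}\int_\rho^{\sqrt\rho}\frac{dr}r=\frac\omega\ell ,
\]
so $\|\zeta_\rho\|_{H^1}\to0$ as $\rho\to0$. Multiplication by $1-\zeta_\rho(\cdot-(0,s))$ therefore carries bounded functions from $H^1_0(A_s)$ to $H^1_0(A_{s'})$ and back with a small error; Lemma~\ref{lem:curve} turns this into $\gamma$-continuity.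

For a general set four difficulties appear.

\emph{The set gained in a jump has no known shape.} It is only Lebesgue-null. The argument above used nothing about the slit except that it is the image of a continuous curve, and a Peano curve covers every bounded set (Section~\ref{sec:filling}).

\emph{Left continuity and right limits need proof.} We do not follow the set but a function $g\in H^1$ with $\Omega_0=\{g>0\}$, and we define the set at time $t$ as the positivity set of the symmetrized function $g^t$ (Section~\ref{sec:steiner}). A criterion reduces $\gamma$-convergence to approximation of test functions and one inequality for $T$ (Section~\ref{sec:quasi}). The approximation comes from equi-integrability of $|\nabla g^t|^2$ (Section~\ref{sec:energy}), the inequality from the monotonicity of $T$, and the right limit from the limit of the torsion functions (Section~\ref{sec:flow}).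

\emph{The jump times can be dense.} Let $I_k\subset(0,1)$ be disjoint open intervals, let $(a_k)$ enumerate the rationals in $(1,2)$, and let $\Omega^0$ be the union of the sets $\{|\,|x_1|-a_k|<\frac12\}\times I_k$. The two rectangles over $I_k$ collide at time $\log(2a_k)$, when $S_k=((-1,0)\cup(0,1))\times I_k$ is replaced by $P_k=(-1,1)\times I_k$. By~\eqref{eq:J}, $T(P_k)-T(S_k)=\|\nabla(w_{P_k}-w_{S_k})\|_2^2$, and this is positive, since $w_{P_k}>0$ in $P_k$ by the strong maximum principle while $w_{S_k}$ has zero trace on the slit. As $T$ is additive over disjoint open sets, it jumps at a dense set of times in $(\log2,\log4)$. The jumps of $T$ are always summable, however, and we use them as the lengths of the inserted parameter intervals (Proposition~\ref{prop:path}).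

\emph{One direction does not reach the ball.} We concatenate infinitely many flows, with directions chosen to decrease a moment of inertia, and prove continuity at the final time (Section~\ref{sec:ball}).

Section~\ref{sec:heat} treats the heat content and the heat trace.

\section{Quasi-open sets and a criterion for $\gamma$-convergence}\label{sec:quasi}

Fix an open ball $D=B_R(0)\supset\Omega_0$. All sets of the construction lie in $D$. Put $H=H^1_0(D)$, with functions extended by zero, and $H_+=\{v\in H:v\ge0\}$. The boundedness of $\Omega_0$ enters through Poincar\'e's inequality in $D$, the compactness of $H\subset L^2(D)$, and the continuity of $H\subset L^q(D)$ for $q<2^*$.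

\subsection{Capacity}
The capacity of $E\subset\mathbb R^d$ is the infimum $\operatorname{cap}(E)$ of $\|\zeta\|_{H^1}^2$ over $\zeta\in H^1(\mathbb R^d)$ with $\zeta\ge1$ a.e.\ on an open neighborhood of $E$; truncation shows that one may take $0\le\zeta\le1$. A property holds quasi-everywhere (q.e.) if it fails only on a set of zero capacity. A function $v$ is \emph{quasi-continuous} if for every $\eta>0$ there is an open $G$ with $\operatorname{cap}(G)<\eta$ such that the restriction of $v$ to $\mathbb R^d\setminus G$ is continuous. A set $A$ is \emph{quasi-open} if for every $\eta>0$ there is an open $G$ with $\operatorname{cap}(G)<\eta$ such that $A\cup G$ is open. We use the following standard facts.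
\begin{itemize}
\item[(F1)] Capacity is monotone and countably subadditive, sets of zero capacity are Lebesgue-null, and $\operatorname{cap}(F_k)\to\operatorname{cap}(\bigcap_kF_k)$ for decreasing compact sets $F_k$.
\item[(F2)] Every $v\in H^1(\mathbb R^d)$ has a quasi-continuous representative $\tilde v$. If $u\le v$ a.e.\ on an open set $G$, then $\tilde u\le\tilde v$ q.e.\ on $G$. Moreover $\operatorname{cap}\{\tilde v\ge1\}\le\|v\|_{H^1}^2$.
\item[(F3)] For quasi-open $A$, the space $H^1_0(A)=\{v\in H^1(\mathbb R^d):\tilde v=0\text{ q.e.\ off }A\}$ is a closed, hence weakly closed, subspace of $H^1(\mathbb R^d)$. For open $A$ it is the closure of $C_c^\infty(A)$.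
\item[(F4)] The operations $\min$, $\max$, $v\mapsto v^\pm$ and $v\mapsto|v|$ are continuous in $H^1$, and $\nabla\min(u,v)$ equals $\nabla u$ a.e.\ on $\{u<v\}$ and $\nabla v$ a.e.\ on $\{u\ge v\}$.
\end{itemize}
Finite unions and intersections of quasi-open sets are quasi-open. Sets that differ by a set of zero capacity have the same $H^1_0$ and the same measure, so no property in Theorems~\ref{thm:main} and~\ref{thm:supp} distinguishes them. For each $v\in H$ we fix one representative $\tilde v$ that vanishes off $D$ and is nonnegative if $v\ge0$. For $h\in H_+$ we write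
\[
[h]=\{\tilde h>0\}\subset D .
\]
This set is quasi-open: if $\tilde h$ is continuous on $\mathbb R^d\setminus G$, the complement of $[h]\cup G$ is closed. The same holds for $\{\tilde h>\varepsilon\}$. We have $h\in H^1_0([h])$ and $|[h]|=|\{h>0\}|$.

An \emph{ideal} is a closed subspace $\mathcal V\subset H$ such that $v\in\mathcal V$, $\varphi\in H$ and $|\varphi|\le|v|$ a.e.\ imply $\varphi\in\mathcal V$. By (F2) and (F3), $H^1_0(A)$ is an ideal for every quasi-open $A\subset D$. Two elementary facts will be used several times.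

\begin{lemma}\label{lem:cut}
\begin{itemize}
\item[(a)] If $\varphi\in H^1\cap L^\infty$, $0\le\zeta_n\le1$ and $\|\zeta_n\|_{H^1}\to0$, then $(1-\zeta_n)\varphi\to\varphi$ in $H^1$.
\item[(b)] If $v\in H^1(\mathbb R^d)$ vanishes a.e.\ off an open ball $B$ centered at $0$, then $v\in H^1_0(B)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\nabla(\zeta_n\varphi)=\varphi\nabla\zeta_n+\zeta_n\nabla\varphi$. The functions $\zeta_n\varphi$ and $\varphi\nabla\zeta_n$ tend to $0$ in $L^2$ because $\varphi$ is bounded, and $\int\zeta_n^2|\nabla\varphi|^2\le k^2\|\zeta_n\|_2^2+\int_{\{|\nabla\varphi|>k\}}|\nabla\varphi|^2$ for every $k$.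
(b) For $\vartheta>1$ the function $v(\vartheta\,\cdot)$ has compact support in $B$, so it lies in $H^1_0(B)$ by mollification, and it tends to $v$ in $H^1$ as $\vartheta\downarrow1$.
\end{proof}

\begin{lemma}[comparison]\label{lem:comp}
Let $\mathcal V\subset\mathcal V'$ be ideals, $\alpha\ge0$, and $f,f'\in L^2(D)$ with $f\le f'$ and $f'\ge0$. Let $u\in\mathcal V$ satisfy $\int\nabla u\cdot\nabla\varphi+\alpha\int u\varphi=\int f\varphi$ for all $\varphi\in\mathcal V$, and let $u'\in\mathcal V'$ satisfy the same equation with $f'$ for all $\varphi\in\mathcal V'$. Then $u'\ge0$ and $u\le u'$.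
\end{lemma}

\begin{proof}
Testing the equation for $u'$ with its negative part $\psi\in\mathcal V'$ gives $-\|\nabla\psi\|_2^2-\alpha\|\psi\|_2^2=\int f'\psi\ge0$, so $\psi=0$. Then $\varphi=(u-u')^+$ satisfies $0\le\varphi\le|u|$, so $\varphi\in\mathcal V\subset\mathcal V'$, and subtracting the equations gives $\|\nabla\varphi\|_2^2+\alpha\|\varphi\|_2^2=\int(f-f')\varphi\le0$.
\end{proof}

\subsection{The torsion function and the order $\preceq$}
Let $A\subset D$ be quasi-open and $J(v)=\frac12\int|\nabla v|^2-\int v$. Testing the equation of $w_A$ with $w_A$ and with $v-w_A$ gives $\|\nabla w_A\|_2^2=T(A)$, $J(w_A)=-\frac12T(A)$ and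
\begin{equation}\label{eq:J}
J(v)-J(w_A)=\tfrac12\|\nabla(v-w_A)\|_2^2\qquad(v\in H^1_0(A)).
\end{equation}
So $w_A$ minimizes $J$ on $H^1_0(A)$, and near-minimizers are close to $w_A$ in $H$. By Lemma~\ref{lem:comp}, $0\le w_A\le w_D=(R^2-|x|^2)^+/2d\le R^2/2d$, and $T(A)\le T(D)$. For $v\in H^1_0(A)$ we have $\|v\|_1=\int\nabla w_A\cdot\nabla|v|\le T(A)^{1/2}\|\nabla v\|_2$, with equality for $v=w_A$; hence
\begin{equation}\label{eq:L1}
\Lambda_1(A)=1/T(A),
\end{equation}
with the conventions $\inf\emptyset=\infty$ and $1/0=\infty$. We write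
\[
A\preceq A'\quad\text{if}\quad\Lambda_q(A')\le\Lambda_q(A)\ \text{ for all }1\le q<2^* .
\]
This relation is transitive, $A\subset A'$ implies $A\preceq A'$, and $A\preceq A'$ contains both $\lambda(A')\le\lambda(A)$ and $T(A)\le T(A')$. In the definition of $\Lambda_q$ one may restrict to $u\ge0$, replacing $u$ by $|u|$.

\subsection{Generators}
A \emph{generator} of a quasi-open set $A\subset D$ is a function $g\in H_+$ with $[g]=A$ up to zero capacity. One such function controls the whole space $H^1_0(A)$.

\begin{lemma}\label{lem:gen}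
Every quasi-open $A\subset D$ has a generator.
\end{lemma}

\begin{proof}
If $A$ is open, take $g=\operatorname{dist}(\cdot,\mathbb R^d\setminus A)$, which is Lipschitz and positive exactly on $A$. In general choose open sets $G_k$ with $U_k=A\cup G_k$ open and functions $0\le\zeta_k\le1$ with $\zeta_k=1$ a.e.\ on $G_k$ and $\|\zeta_k\|_{H^1}\to0$. The function $\eta_k=\min\{1,\operatorname{dist}(\cdot,\mathbb R^d\setminus U_k)\}$ is bounded, Lipschitz and zero off $U_k$, a set of finite measure. So $f_k=\eta_k(1-\zeta_k)$ is a nonnegative $H^1$ function with quasi-continuous representative $\eta_k(1-\tilde\zeta_k)$. It vanishes off $U_k$ and, by (F2), q.e.\ on $G_k$; hence $f_k\in H^1_0(A)$. It is positive q.e.\ on $A\setminus\{\tilde\zeta_k\ge1\}$. Let $g=\sum_k2^{-k}f_k/(1+\|f_k\|_{H^1})\in H^1_0(A)$. Then $[g]\subset A$ up to zero capacity. Since $g$ dominates a positive multiple of each $f_k$, we get $\operatorname{cap}(A\setminus[g])\le\operatorname{cap}\{\tilde\zeta_k\ge1\}\le\|\zeta_k\|_{H^1}^2\to0$.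
\end{proof}

\begin{lemma}\label{lem:dense}
Let $h\in H_+$. The functions $\varphi\in H$ with $|\varphi|\le kh$ for some constant $k$ form a dense subspace of $H^1_0([h])$. In particular, an ideal that contains $h$ contains $H^1_0([h])$.
\end{lemma}

\begin{proof}
Such functions lie in the ideal $H^1_0([h])$. Every element of $H^1_0([h])$ is a difference of nonnegative ones, and $\min(\varphi,M)\to\varphi$ and $(\varphi-\varepsilon)^+\to\varphi$ in $H^1$ for $\varphi\ge0$ as $M\to\infty$, $\varepsilon\to0$. So it suffices to approximate $(\varphi-\varepsilon)^+$, where $\varphi\in H^1_0([h])$, $0\le\varphi\le M$, $\varepsilon>0$. The obstacle is the set where $\varphi$ is large and $h$ is small,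
\[
E_k=\{\tilde\varphi\ge\varepsilon\}\cap\{\tilde h\le1/k\},
\]
and we show that its capacity tends to $0$. Given $\eta>0$, take $G$ open with $\operatorname{cap}(G)<\eta$ and $\tilde\varphi,\tilde h$ continuous on $\mathbb R^d\setminus G$. The sets $E_k\setminus G$ are closed, contained in $D$ and decreasing, and their intersection lies in $\{\tilde\varphi\ge\varepsilon,\ \tilde h=0\}$, which has zero capacity because $\tilde\varphi=0$ q.e.\ off $[h]$. By (F1), $\limsup_k\operatorname{cap}(E_k)\le\eta$, and $\eta$ is arbitrary.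

Choose $0\le\zeta_k\le1$ with $\zeta_k=1$ a.e.\ on $E_k$ and $\|\zeta_k\|_{H^1}\to0$, and put $\varphi_k=(1-\zeta_k)(\varphi-\varepsilon)^+\in H$. At almost every point where $\varphi_k>0$ we have $\varphi>\varepsilon$ and $\zeta_k<1$, so $h>1/k$; hence $0\le\varphi_k\le M\le Mkh$ there, and $\varphi_k\le Mkh$ a.e. By Lemma~\ref{lem:cut}(a), $\varphi_k\to(\varphi-\varepsilon)^+$ in $H^1$.
\end{proof}

\subsection{The criterion}
For quasi-open sets $A_n\subset D$ let
\[
\operatorname{Lim}(A_n)=\{\varphi\in H:\ \operatorname{dist}_{H^1}(\varphi,H^1_0(A_n))\to0\},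
\]
and define $\operatorname{Lim}_{s\downarrow0}(A_s)$ in the same way for families. This is a closed subspace of $H$, since the distance to a subspace is subadditive, homogeneous and $1$-Lipschitz. It is an ideal: let $v_n\in H^1_0(A_n)$, $v_n\to v$ in $H^1$, and $|\varphi|\le|v|$; then $\varphi_n=\max(\min(\varphi,|v_n|),-|v_n|)$ satisfies $|\varphi_n|\le|v_n|$, so $\varphi_n\in H^1_0(A_n)$, and $\varphi_n\to\max(\min(\varphi,|v|),-|v|)=\varphi$ by (F4). With Lemma~\ref{lem:dense},
\begin{equation}\label{eq:genlim}
h\in H_+\cap\operatorname{Lim}(A_n)\quad\Longrightarrow\quad H^1_0([h])\subset\operatorname{Lim}(A_n).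
\end{equation}

Convergence of $A_n$ to $A$ has two halves: in the limit the sets $A_n$ carry every test function of $A$, and they carry nothing more. The next lemma reduces the second half to one inequality between numbers. This is what makes a flow with monotone $T$ tractable.

\begin{lemma}\label{lem:crit}
Let $A,A_n\subset D$ be quasi-open with $H^1_0(A)\subset\operatorname{Lim}(A_n)$.
\begin{itemize}
\item[(a)] $\limsup_n\Lambda_q(A_n)\le\Lambda_q(A)$ for $1\le q<2^*$.
\item[(b)] If moreover $\limsup_nT(A_n)\le T(A)$, then $A_n$ $\gamma$-converges to $A$.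
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $u\in H^1_0(A)$, $\|u\|_q=1$, take $u_n\in H^1_0(A_n)$ with $u_n\to u$ in $H$, hence in $L^q$, and use $u_n/\|u_n\|_q$ as a competitor.

(b) Take $v_n\in H^1_0(A_n)$ with $v_n\to w_A$ in $H^1$. By~\eqref{eq:J}, $\frac12\|\nabla(v_n-w_{A_n})\|_2^2=J(v_n)+\frac12T(A_n)$, and the upper limit of the right side is at most $J(w_A)+\frac12T(A)=0$. So $w_{A_n}\to w_A$ in $H$.

Let $|f|\le M$ and let $u_n\in H^1_0(A_n)$ solve $-\Delta u_n=f$. Lemma~\ref{lem:comp}, applied to $\pm f\le M$, gives $|u_n|\le Mw_{A_n}$. The $u_n$ are bounded in $H$, so every subsequence has a further subsequence converging weakly in $H$ and strongly in $L^2$ to some $u$. Then $|u|\le Mw_A$, so $u\in H^1_0(A)$. For $\varphi\in H^1_0(A)$ take $\varphi_n\in H^1_0(A_n)$ with $\varphi_n\to\varphi$ in $H^1$ and pass to the limit in $\int\nabla u_n\cdot\nabla\varphi_n=\int f\varphi_n$; thus $u$ is the solution in $A$. The limit does not depend on the subsequence, so the whole sequence converges. For general $f\in L^2$ use the density of bounded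 functions, since all solution operators have norm at most $1/\lambda(D)$ on $L^2$.
\end{proof}

\begin{remark}\label{rem:compact}
Let $A,A_n\subset D$ be open, let every compact subset of $A$ be contained in $A_n$ for large $n$, and let $T(A_n)\to T(A)$. Then $C_c^\infty(A)\subset\operatorname{Lim}(A_n)$, so $A_n$ $\gamma$-converges to $A$ by (F3) and Lemma~\ref{lem:crit}. This covers the two balls of Section~\ref{sec:intro} and the sliding squares of Section~\ref{sec:example}.
\end{remark}

Let $\mathcal G_A$ be the operator on $L^2(D)$ that maps $f$ to the solution $u\in H^1_0(A)$ of $-\Delta u=f$. It is compact, self-adjoint and nonnegative, and its nonzero eigenvalues are the numbers $1/\lambda_k(A)$.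

\begin{lemma}\label{lem:norm}
If $A_n\subset D$ $\gamma$-converges to $A\subset D$, then $\|\mathcal G_{A_n}-\mathcal G_A\|\to0$. Hence $T(A_n)\to T(A)$ and $\lambda_k(A_n)\to\lambda_k(A)$ for every $k$.
\end{lemma}

\begin{proof}
It suffices to show that $(\mathcal G_{A_n}-\mathcal G_A)f_n\to0$ in $L^2$ whenever $f_n\rightharpoonup f$ weakly in $L^2(D)$. For $\varphi\in L^2(D)$ we have $\langle\mathcal G_{A_n}f_n,\varphi\rangle=\langle f_n,\mathcal G_{A_n}\varphi\rangle\to\langle f,\mathcal G_A\varphi\rangle$, so $\mathcal G_{A_n}f_n\rightharpoonup\mathcal G_Af$. The sequence is bounded in $H$, so the convergence is strong in $L^2$, and $\mathcal G_Af_n\to\mathcal G_Af$ by compactness. Finally $T(A)=\langle1_D,\mathcal G_A1_D\rangle$, and by the min--max principle the $k$-th eigenvalues of two compact nonnegative operators differ by at most the norm of their difference.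
\end{proof}

\section{Filling a jump along a curve}\label{sec:filling}

\begin{lemma}\label{lem:curve}
Let $A\subset A'\subset D$ be quasi-open and let $\kappa:[0,1]\to\mathbb R^d$ be continuous. Then the sets $A_s=A\cup\big(A'\setminus\kappa([s,1])\big)$, $s\in[0,1]$, are quasi-open, increase with $s$, satisfy $A\subset A_s\subset A'$, and form a $\gamma$-continuous family.
\end{lemma}

\begin{proof}
The set $\kappa([s,1])$ is compact and decreases with $s$, so $A_s$ is quasi-open and increases. Let $s_n\to s$. Then $A_{s_n}\triangle A_s$ is contained in the image under $\kappa$ of the interval with endpoints $s$ and $s_n$, hence in an open ball $B_{\rho_n}(\kappa(s))$ with $\rho_n\to0$. Let $\zeta_n=\zeta_{\rho_n}(\cdot-\kappa(s))$ be the cutoff~\eqref{eq:logcut}; it equals $1$ on that ball and $\|\zeta_n\|_{H^1}\to0$. We check the two hypotheses of Lemma~\ref{lem:crit}.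

If $\varphi\in H^1_0(A_s)$ is bounded, then $(1-\zeta_n)\varphi$ vanishes q.e.\ off $A_s$ and on the ball, so it lies in $H^1_0(A_{s_n})$, and it converges to $\varphi$ by Lemma~\ref{lem:cut}(a). Bounded functions are dense, so $H^1_0(A_s)\subset\operatorname{Lim}(A_{s_n})$.

Conversely, let $w_n=w_{A_{s_n}}$ and $C=R^2/2d$, so that $0\le w_n\le C$. Then $(1-\zeta_n)w_n\in H^1_0(A_s)$ for the same reason, its gradient is $(1-\zeta_n)\nabla w_n-w_n\nabla\zeta_n$, and
\[
-\tfrac12T(A_s)\le J\big((1-\zeta_n)w_n\big)\le\tfrac12\big(\|\nabla w_n\|_2+C\|\nabla\zeta_n\|_2\big)^2-\int w_n+C\int_D\zeta_n .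
\]
Since $\|\nabla w_n\|_2^2=\int w_n=T(A_{s_n})\le T(D)$, the right side is $-\frac12T(A_{s_n})+o(1)$. Thus $\limsup_nT(A_{s_n})\le T(A_s)$.
\end{proof}

\begin{corollary}[filling]\label{cor:fill}
Let $A\subset A'\subset D$ be quasi-open. There is a $\gamma$-continuous family $(A_s)_{s\in[0,1]}$ of quasi-open sets, increasing in $s$, with $A_0=A$ and $A_1=A'$.
\end{corollary}

\begin{proof}
Let $\kappa$ be a Peano curve onto a closed cube containing $\overline D$, followed by a segment that ends at a point outside $D$. In Lemma~\ref{lem:curve}, $A_0=A$ because $\kappa([0,1])\supset D$, and $A_1=A'$ because $\kappa(1)\notin D$.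
\end{proof}

This is where $d\ge2$ is essential. For $d=1$ a point has positive capacity, and the corollary fails for $A=(-1,0)\cup(0,1)$, $A'=(-1,1)$: the only sets between them are $A$ and $A'$, with $T(A)=\frac16$ and $T(A')=\frac23$, so $T$ cannot vary continuously.

\section{Continuous Steiner symmetrization}\label{sec:steiner}

We build the flow in four steps: finite unions of compact intervals, where it is explicit; open sets, by exhaustion from inside; lower semicontinuous functions, by level sets; and $L^2$ functions, by density. Monotonicity with respect to inclusion makes each extension possible.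

\subsection{Finite unions of intervals}
Let $\mathcal K$ be the class of finite unions of nondegenerate compact intervals in $\mathbb R$, including the empty set. Let $K\in\mathcal K$ have components with centers $c_i$. Translate the components so that their centers at time $t$ are $e^{-t}c_i$, until two of them touch. The gap between neighbors with centers $c<c'$ and half-lengths $h,h'$ is $(c'-c)e^{-t}-h-h'$, which is positive at $t=0$ and vanishes after a finite time; so if there are at least two components, such a collision occurs. At the collision the set is in $\mathcal K$ with fewer components, and we restart. This defines $K^t\in\mathcal K$ for all $t\ge0$; there are finitely many collisions, and after the last one $K^t$ is a single interval (if $K\neq\emptyset$). Write $K_r=K+[-r,r]$.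

\begin{lemma}\label{lem:K}
Let $K,L\in\mathcal K$, let $K\subset[-\rho,\rho]$ have $N$ components, and let $s,t\ge0$.
\begin{itemize}
\item[(a)] $K^{s+t}=(K^s)^t$, $|K^t|=|K|$, and $(K+z)^t=K^t+e^{-t}z$ for $z\in\mathbb R$.
\item[(b)] The centers of the components of $K^t$ lie in $[-\rho e^{-t},\rho e^{-t}]$.
\item[(c)] The Hausdorff distance of $K^t$ and $K^s$ is at most $\rho|t-s|$, and $|K^t\triangle K^s|\le2N\rho|t-s|$.
\item[(d)] If $K\subset L$, then $K^t\subset L^t$.
\item[(e)] $K^t+[-re^{-t},re^{-t}]\subset(K_r)^t$ for $r>0$. In particular $K^t\subset\operatorname{int}(K_r)^t$.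
\end{itemize}
\end{lemma}

\begin{proof}
(a) The rule does not depend on the starting time and preserves lengths. The gaps of $K$ and $K+z$ agree, so the first collision time $t_1$ is the same, and the translation formula holds on $[0,t_1]$; restart from $K^{t_1}$ and $K^{t_1}+e^{-t_1}z$ and use induction on $N$.

(b) The bound is preserved between collisions, and the center of a merged interval lies between the centers of its leftmost and rightmost parts.

(c) Follow each component $I_i$ of $K$ as a part of the component that contains it: $K^t=\bigcup_{i\le N}(I_i+d_i(t))$, where $d_i$ is continuous and, between collisions, $|d_i'|$ is the modulus of the center of the containing component, which is at most $\rho$ by (b). So $|d_i(t)-d_i(s)|\le\rho|t-s|$, and two translates of an interval by $d$ and $d'$ have symmetric difference of measure at most $2|d-d'|$.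

(d) Let $\mathcal T$ be the set of $t_*\ge0$ such that $K^t\subset L^t$ on $[0,t_*]$. It contains $0$, and it is closed because inclusion of compact sets passes to Hausdorff limits. Let $t_*\in\mathcal T$. Each component $[a,b]$ of $K^{t_*}$ lies in a component $[a',b']$ of $L^{t_*}$. For small $\delta>0$ neither flow has a collision in $(t_*,t_*+\delta]$. With $\beta=e^{-\delta}$, the interval $[a,b]$ moves to
\[
\Big[\tfrac{1+\beta}2a-\tfrac{1-\beta}2b,\ \tfrac{1+\beta}2b-\tfrac{1-\beta}2a\Big],
\]
and $[a',b']$ moves by the same formula. Since $a\ge a'$ and $b\le b'$, the left endpoint for $[a,b]$ is at least that for $[a',b']$, and the right endpoint is at most that for $[a',b']$. So $\mathcal T$ is open in $[0,\infty)$, and $\mathcal T=[0,\infty)$.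

(e) By (a) and (d), $K^t+[-re^{-t},re^{-t}]=\bigcup_{|z|\le r}(K+z)^t\subset(K_r)^t$.
\end{proof}

\subsection{Open sets}
For open $U\subset(-R,R)$ put
\[
U^t=\bigcup\{K^t:\ K\in\mathcal K,\ K\subset U\}\quad(0\le t<\infty),\qquad U^\infty=\big(-|U|/2,\,|U|/2\big).
\]
For $U=(-2,-1)\cup(1,2)$, every $K\subset U$ lies in some $[-2+\delta,-1-\delta]\cup[1+\delta,2-\delta]$, whose components collide when $e^{-t}=(1-2\delta)/3$, that is, after time $\log3$, and then form $[-1+2\delta,1-2\delta]$. So $U^{\log3}=(-1,0)\cup(0,1)$ and $U^t=(-1,1)$ for $t>\log3$, as in Section~\ref{sec:example}.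

\begin{lemma}\label{lem:U}
Let $U,W\subset(-R,R)$ be open and $s,t\in[0,\infty)$.
\begin{itemize}
\item[(a)] $U^t$ is open, and every compact $L\subset U^t$ is contained in $K^t$ for some $K\in\mathcal K$, $K\subset U$.
\item[(b)] $U^0=U$, $|U^t|=|U|$, $U\subset W$ implies $U^t\subset W^t$, and $(-\rho,\rho)^t=(-\rho,\rho)$; the last three statements also hold for $t=\infty$.
\item[(c)] $(U^s)^t=U^{s+t}$.
\item[(d)] $|U^s\triangle U|\to0$ as $s\downarrow0$, and $|U^t\triangle U^\infty|\to0$ as $t\to\infty$.
\end{itemize}
\end{lemma}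

\begin{proof}
(a) A point of $U^t$ lies in some $K^t$ with $K\subset U$, and $K_r\subset U$ for small $r$; by Lemma~\ref{lem:K}(e) the point lies in $\operatorname{int}(K_r)^t\subset U^t$. So $U^t$ is open and is covered by such interiors. Cover $L$ by finitely many of them, take the union of the corresponding sets $K_r$, which is in $\mathcal K$, and use Lemma~\ref{lem:K}(d).

(b) The identity $U^0=U$ and monotonicity follow from the definition. We have $|U^t|\ge\sup_K|K^t|=|U|$, and by (a) every compact subset of the open set $U^t$ has measure at most $|U|$. A compact subset of $(-\rho,\rho)$ lies in some $[-\rho',\rho']$, $\rho'<\rho$, which is fixed by the flow. For $t=\infty$ the statements follow from the definition.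

(c) If $K\subset U$, then $K^s\in\mathcal K$ and $K^s\subset U^s$, so $K^{s+t}=(K^s)^t\subset(U^s)^t$. Conversely, if $L\in\mathcal K$ and $L\subset U^s$, then $L\subset K^s$ with $K\subset U$ by (a), so $L^t\subset K^{s+t}\subset U^{s+t}$.

(d) Given $\delta>0$ take $K\subset U$ with $|U\setminus K|<\delta$. Then $K^t\subset U^t$ and $|U^t\setminus K^t|<\delta$, so $|U^s\triangle U|\le2\delta+|K^s\triangle K|$, and the last term tends to $0$ by Lemma~\ref{lem:K}(c). For large $t$, $K^t$ is an interval of length $|K|$ with center of modulus at most $Re^{-t}$, so $|U^t\triangle U^\infty|\le2\delta+2Re^{-t}$.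
\end{proof}

Fix a unit vector $e\in\mathbb R^d$ and write $x=(x_1,x')$ with $x_1=x\cdot e$ and $x'\in e^\perp$. For open $U\subset D$ with slices $U_{x'}=\{x_1:(x_1,x')\in U\}$ let
\[
U^t=\{x:\ x_1\in(U_{x'})^t\},\qquad t\in[0,\infty].
\]
This set is open. For $t<\infty$, let $x_1\in K^t$ with $K\subset U_{x'}$; by compactness $K_r\times B_r(x')\subset U$ for some $r>0$, and Lemma~\ref{lem:K}(e) gives $(x_1-re^{-t},x_1+re^{-t})\times B_r(x')\subset U^t$. For $t=\infty$, take $K\subset U_{x'}$ with $|K|>2|x_1|$; then $|U_{y'}|\ge|K|$ for $y'$ near $x'$. Slice by slice, Lemma~\ref{lem:U} gives monotonicity under inclusion, the semigroup property for finite times, $|U^t|=|U|$ (by Fubini's theorem), and $B^t=B$ for every open ball $B\subset D$ centered at $0$; in particular $U^t\subset D^t=D$.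

\subsection{A Gaussian product inequality}
All monotonicity statements of this paper come from one inequality: Gaussian interactions between sets grow along the flow. Let $p_\varepsilon(x)=(2\pi\varepsilon)^{-d/2}e^{-|x|^2/2\varepsilon}$.

\begin{lemma}\label{lem:gauss}
Let $U_1,\dots,U_n\subset D$ be open, let $\mathcal E$ be a finite family of pairs $(i,j)$ of indices (repetitions allowed), $\varepsilon>0$ and $t\in[0,\infty)$. Then
\begin{equation}\label{eq:gauss}
\int\prod_{i}1_{U_i^t}(x_i)\prod_{(i,j)\in\mathcal E}p_\varepsilon(x_i-x_j)\,dx\ \ge\ \int\prod_{i}1_{U_i}(x_i)\prod_{(i,j)\in\mathcal E}p_\varepsilon(x_i-x_j)\,dx,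
\end{equation}
where the integrals are over $(x_1,\dots,x_n)\in(\mathbb R^d)^n$.
\end{lemma}

\begin{proof}
The density $p_\varepsilon$ is the product of a one-dimensional Gaussian density $k$ in the direction $e$ and a Gaussian density on $e^\perp$. By Fubini's theorem it suffices to fix the components in $e^\perp$ and to prove the inequality for $n$ open subsets of $(-R,R)$ and the kernel $k$. Exhaust each of them by an increasing sequence in $\mathcal K$ whose interiors also exhaust it. Every compact subset lies in a member of the sequence, so by Lemma~\ref{lem:K}(d) the evolved members exhaust the evolved open set. By monotone convergence we may replace the open sets by $K_1,\dots,K_n\in\mathcal K$.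

Let $[t_0,t_1]$ be a time interval whose interior contains no collision of any $K_i$. On it, each $K_i^t$ is a union of translates of the components of $K_i^{t_0}$ that overlap in at most finitely many points. So the integral is a finite sum, over choices of one component of each $K_i^{t_0}$, with centers $c=(c_1,\dots,c_n)$ and half-lengths $h_i$, of terms $\Psi(e^{-(t-t_0)}c)$, where
\[
\Psi(c)=\int_{\mathbb R^n}\prod_i1_{[-h_i,h_i]}(y_i-c_i)\prod_{(i,j)\in\mathcal E}k(y_i-y_j)\,dy .
\]
The substitution $y\mapsto-y$ shows that $\Psi$ is even. The integrand is log-concave in $(y,c)$, being the product of the indicator of a convex set and of exponentials of concave functions. Pr\'ekopa's theorem states that marginals of log-concave functions are log-concave, so $\Psi$ is log-concave. For $\beta\in[0,1]$, $\beta c=\frac{1+\beta}2c+\frac{1-\beta}2(-c)$, and therefore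
\[
\Psi(\beta c)\ge\Psi(c)^{(1+\beta)/2}\,\Psi(-c)^{(1-\beta)/2}=\Psi(c).
\]
So the integral at time $t_1$ is at least the integral at time $t_0$. Finitely many such intervals cover $[0,t]$.
\end{proof}

The proof explains the law of motion: all centers must be multiplied by the same factor.

\subsection{Functions}
Let $\mathcal L$ be the set of bounded lower semicontinuous functions $u\ge0$ on $\mathbb R^d$ that vanish off $D$; their superlevel sets $\{u>c\}$, $c\ge0$, are open subsets of $D$. For $u\in\mathcal L$ and $t\in[0,\infty]$ let $u^t(x)=\sup\{c>0:x\in\{u>c\}^t\}$, with $\sup\emptyset=0$. Then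
\begin{equation}\label{eq:levels}
\{u^t>c\}=\{u>c\}^t\qquad(c\ge0).
\end{equation}
If $u^t(x)>c$, then $x\in\{u>c'\}^t\subset\{u>c\}^t$ for some $c'>c$. Conversely, let $x\in\{u>c\}^t$. There is a nonempty $K\in\mathcal K$ in the slice $\{u>c\}_{x'}$ with $x_1\in K^t$ (with $|K|>2|x_1|$ if $t=\infty$). The function $u$ attains its minimum on $K\times\{x'\}$, so $K\subset\{u>c'\}_{x'}$ for some $c'>c$, and $u^t(x)\ge c'>c$.

By~\eqref{eq:levels}, $u^t\in\mathcal L$, $|\{u^t>c\}|=|\{u>c\}|$, and $(u^s)^t=u^{s+t}$ for finite $s,t$. For open $U,W\subset D$, monotonicity gives $|U^t\cap W^t|\ge|(U\cap W)^t|=|U\cap W|$. The layer-cake formula $\int uv=\iint|\{u>a\}\cap\{v>b\}|\,da\,db$ then gives $\int u^tv^t\ge\int uv$, and since $L^2$ norms are preserved, $\|u^t-v^t\|_2\le\|u-v\|_2$ on $\mathcal L$. As $\mathcal L$ is dense in the cone $L^2_+(D)$ of nonnegative functions in $L^2(D)$, the map $u\mapsto u^t$ extends uniquely to a contraction of $L^2_+(D)$.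

Call $u$ and $v$ \emph{equimeasurable} if $|\{u>c\}|=|\{v>c\}|$ for all $c\ge0$; then $\|u\|_q=\|v\|_q$ for all $q$. This relation passes to limits:
\begin{equation}\label{eq:equi}
\begin{gathered}
\text{if }u_k\to u,\ v_k\to v\text{ in }L^2\text{ of a bounded set and }u_k,v_k\ge0\text{ are}\\
\text{equimeasurable for each }k,\text{ then }u,v\text{ are equimeasurable.}
\end{gathered}
\end{equation}
Indeed, along a subsequence the convergence holds a.e., so $1_{\{u_k>c\}}\to1_{\{u>c\}}$ and $1_{\{v_k>c\}}\to1_{\{v>c\}}$ a.e.\ whenever $|\{u=c\}|=|\{v=c\}|=0$, which excludes only countably many $c$; for the remaining $c$ use $\{u>c\}=\bigcup_{c'>c}\{u>c'\}$.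

\begin{proposition}\label{prop:fun}
Let $u,v\in L^2_+(D)$ and $t\in[0,\infty]$.
\begin{itemize}
\item[(a)] $\|u^t-v^t\|_2\le\|u-v\|_2$; $u\le v$ implies $u^t\le v^t$; $(\alpha u)^t=\alpha u^t$ for $\alpha\ge0$.
\item[(b)] $u^t$ and $u$ are equimeasurable.
\item[(c)] $(u^s)^t=u^{s+t}$ for $s\in[0,\infty)$, and $t\mapsto u^t$ is continuous from $[0,\infty]$ to $L^2$, with $u^0=u$.
\item[(d)] For a.e.\ $x'$, the function $u^\infty(\cdot,x')$ is equimeasurable with $u(\cdot,x')$ and agrees a.e.\ with an even function that is nonincreasing in $|x_1|$.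
\end{itemize}
\end{proposition}

\begin{proof}
(a) Order preservation and homogeneity hold on $\mathcal L$ by~\eqref{eq:levels}. If $u\le v$ and $u_k,v_k\in\mathcal L$ converge to $u,v$, then $\min(u_k,v_k)\in\mathcal L$ converges to $u$ and $\min(u_k,v_k)^t\le v_k^t$; pass to the limit. Homogeneity extends by density.

(b) Use~\eqref{eq:equi}.

(c) For finite $s,t$ the semigroup property extends by density. For $u\in\mathcal L$ with $u\le M$,
\[
\|u^s-u\|_1\le\int_0^M\!\!\int_{|x'|<R}\big|(\{u>c\}_{x'})^s\triangle\{u>c\}_{x'}\big|\,dx'\,dc ,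
\]
and the integrand is at most $2R$ and tends to $0$ as $s\downarrow0$ by Lemma~\ref{lem:U}(d). So $u^s\to u$ in $L^1$, and in $L^2$ by boundedness. The same estimate with $u^t$ and $u^\infty$ gives $u^t\to u^\infty$ as $t\to\infty$. Both limits extend to $L^2_+(D)$ by (a). At finite times, $\|u^{t+r}-u^t\|_2=\|(u^r)^t-u^t\|_2\le\|u^r-u\|_2$ gives continuity from both sides. Finally $(u^s)^\infty=\lim_{r\to\infty}u^{s+r}=u^\infty$.

(d) For $u\in\mathcal L$ the superlevel sets of $u^\infty(\cdot,x')$ are centered intervals of length $|\{u>c\}_{x'}|$, so the claim holds for every $x'$. In general take $u_k\in\mathcal L$ with $\|u_k-u\|_2\le2^{-k}$; then $\|u_k^\infty-u^\infty\|_2\le2^{-k}$. The sums $\sum_k|u_k-u|^2$ and $\sum_k|u_k^\infty-u^\infty|^2$ are integrable, so for a.e.\ $x'$ the slices converge in $L^2(\mathbb R)$ and a.e. Apply~\eqref{eq:equi} on the line, and note that $\limsup_ku_k^\infty(\cdot,x')$ is even and nonincreasing in $|x_1|$.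
\end{proof}

\section{Energy and equi-integrability along the flow}\label{sec:energy}

To apply~\eqref{eq:genlim} to the sets $[g^{t_n}]$ with $t_n\to t$, we must approximate $g^t$ \emph{strongly} in $H^1$ by functions in $H^1_0([g^{t_n}])$. The functions $g^{t_n}$ converge in $L^2$, and a bound on their energies gives only weak convergence in $H^1$. We shall instead use $g^{t_n}$ only on a set of small measure, and for this we need that $|\nabla g^{t_n}|^2$ does not concentrate. So we look for energies that measure the tail of $|\nabla v|^2$ and do not increase along the flow. For $a\ge0$ and $v\in H^1(\mathbb R^d)$ let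
\[
\Phi_a(v)=\iint\big((\nabla v(x)\cdot z)^2-a^2\big)^+p_1(z)\,dz\,dx .
\]
Since $\int(\xi\cdot z)^2p_1(z)\,dz=|\xi|^2$, we have $\Phi_0(v)=\int|\nabla v|^2$. The Gaussian average makes $\Phi_a$ a limit of two-point functionals to which Lemma~\ref{lem:gauss} applies, and $\Phi_a$ does not depend on the direction $e$.

\begin{lemma}\label{lem:energy}
If $v\in H_+$ and $t\in[0,\infty]$, then $v^t\in H_+$ and $\Phi_a(v^t)\le\Phi_a(v)$ for all $a\ge0$. In particular $\|\nabla v^t\|_2\le\|\nabla v\|_2$ and $J(v^t)\le J(v)$.
\end{lemma}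

\begin{proof}
For $\varepsilon>0$ and $v\in L^2(\mathbb R^d)$ let
\[
\Phi_a^\varepsilon(v)=\iint\Big(\frac{|v(x)-v(y)|^2}\varepsilon-a^2\Big)^+p_\varepsilon(x-y)\,dx\,dy .
\]
As $|(r^2-a^2)^+-(r'^2-a^2)^+|\le|r-r'|\,|r+r'|$, the Cauchy--Schwarz inequality gives $|\Phi_a^\varepsilon(v)-\Phi_a^\varepsilon(u)|\le4\varepsilon^{-1}\|v-u\|_2\|v+u\|_2$, so $\Phi_a^\varepsilon$ is continuous on $L^2$.

\emph{Step 1: $\Phi_a^\varepsilon(v^t)\le\Phi_a^\varepsilon(v)$ for $v\in L^2_+(D)$.} By continuity and Proposition~\ref{prop:fun}(a),(c) we may assume $v\in\mathcal L$ and $t<\infty$. With $b=a\sqrt\varepsilon$ the integrand is $\varepsilon^{-1}(r^2-b^2)^+$, $r=|v(x)-v(y)|$, and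
\[
(r^2-b^2)^+=2b(r-b)^++2\int_b^\infty(r-\rho)^+\,d\rho ,
\]
since for $r>b$ the right side is $2b(r-b)+(r-b)^2$. So it suffices to treat the integrand $(r-\rho)^+$ with $\rho\ge0$. For $\alpha,\beta\ge0$ we have $(|\alpha-\beta|-\rho)^+=(\alpha-\beta-\rho)^++(\beta-\alpha-\rho)^+$ and
\[
(\alpha-\beta-\rho)^+=(\alpha-\rho)^+-\min\{(\alpha-\rho)^+,\beta\}=(\alpha-\rho)^+-\int_0^\infty1_{\alpha>s+\rho}\,1_{\beta>s}\,ds .
\]
Using the symmetry of $p_\varepsilon$ and $\int p_\varepsilon=1$,
\begin{multline*}
\iint\big(|v(x)-v(y)|-\rho\big)^+p_\varepsilon(x-y)\,dx\,dy\\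
=2\int(v-\rho)^+\,dx-2\int_0^\infty\!\!\iint1_{\{v>s+\rho\}}(x)\,1_{\{v>s\}}(y)\,p_\varepsilon(x-y)\,dx\,dy\,ds .
\end{multline*}
When $v$ is replaced by $v^t$, the first term is unchanged by equimeasurability, and the subtracted term does not decrease by~\eqref{eq:levels} and~\eqref{eq:gauss} with $n=2$.

\emph{Step 2: $v^t\in H_+$.} With the unitary Fourier transform, for $u\in L^2(\mathbb R^d)$,
\[
\Phi_0^\varepsilon(u)=\frac1\varepsilon\iint|e^{i\xi\cdot z}-1|^2p_\varepsilon(z)\,|\hat u(\xi)|^2\,dz\,d\xi=\int\frac{2\,(1-e^{-\varepsilon|\xi|^2/2})}\varepsilon\,|\hat u(\xi)|^2\,d\xi ,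
\]
which increases to $\int|\xi|^2|\hat u|^2\,d\xi\in[0,\infty]$ as $\varepsilon\downarrow0$. If $v\in H_+$, Step 1 gives $\Phi_0^\varepsilon(v^t)\le\|\nabla v\|_2^2$ for all $\varepsilon$, so $v^t\in H^1(\mathbb R^d)$, and $v^t\in H$ by Lemma~\ref{lem:cut}(b).

\emph{Step 3: $\Phi_a^\varepsilon(u)\to\Phi_a(u)$ as $\varepsilon\downarrow0$ for $u\in H^1(\mathbb R^d)$.} The substitution $y=x+\sqrt\varepsilon z$ gives $\Phi_a^\varepsilon(u)=\iint(\delta_\varepsilon^2-a^2)^+p_1(z)\,dz\,dx$ with $\delta_\varepsilon(x,z)=(u(x+\sqrt\varepsilon z)-u(x))/\sqrt\varepsilon$. For fixed $z$, $\delta_\varepsilon(\cdot,z)\to\nabla u\cdot z$ in $L^2(dx)$, with norm at most $|z|\,\|\nabla u\|_2$. By dominated convergence in $z$, $\delta_\varepsilon\to\nabla u\cdot z$ in $L^2(p_1(z)\,dz\,dx)$, and $F\mapsto\iint(F^2-a^2)^+p_1$ is continuous on this space.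

Steps 1--3 give $\Phi_a(v^t)=\lim\Phi_a^\varepsilon(v^t)\le\lim\Phi_a^\varepsilon(v)=\Phi_a(v)$. Finally $\int v^t=\int v$.
\end{proof}

For $g\in H_+$ let $\mathcal R(g)$ be the set of functions obtained from $g$ by finitely many maps $v\mapsto v^t$, with arbitrary $t\in[0,\infty]$ and arbitrary directions.

\begin{corollary}\label{cor:equi}
For $g\in H_+$ the set $\mathcal R(g)$ is bounded in $H$, and
\[
\sup\Big\{\int_N|\nabla v|^2:\ v\in\mathcal R(g),\ |N|\le\delta\Big\}\to0\qquad(\delta\downarrow0).
\]
\end{corollary}

\begin{proof}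
Let $v\in\mathcal R(g)$. By Lemma~\ref{lem:energy}, $\Phi_a(v)\le\Phi_a(g)$ for all $a\ge0$; the case $a=0$ gives the bound. Let $c_0=\int_{\{|z_1|\ge1\}}p_1>0$. By rotation invariance, for each $\xi$ the set $\{z:|\xi\cdot z|\ge|\xi|\}$ has Gaussian measure at least $c_0$, so
\[
\Phi_a(v)\ge c_0\int(|\nabla v|^2-a^2)^+\ge\frac{c_0}2\int_{\{|\nabla v|^2\ge2a^2\}}|\nabla v|^2 .
\]
Hence $\int_N|\nabla v|^2\le2a^2|N|+2\Phi_a(g)/c_0$, and $\Phi_a(g)\to0$ as $a\to\infty$ by dominated convergence.
\end{proof}

\begin{lemma}\label{lem:lower}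
Let $g\in H_+$, let $g_n\in\mathcal R(g)$ converge in $L^2$ to $g_\infty$, and let $E_n\subset D$ be quasi-open with $E_n\supset[g_n]$. Then $g_\infty\in H_+\cap\operatorname{Lim}(E_n)$, and hence $H^1_0([g_\infty])\subset\operatorname{Lim}(E_n)$.
\end{lemma}

\begin{proof}
The sequence is bounded in $H$, so $g_\infty\in H_+$. Since $\operatorname{Lim}(E_n)$ is closed, it suffices to show that it contains $\psi=(g_\infty-\varepsilon)^+$ for every $\varepsilon>0$. Let $z_n=\min(g_n,\psi)$. As $0\le z_n\le g_n$, we have $z_n\in H^1_0(E_n)$, and $z_n=\psi$ off $N_n=\{g_n<\psi\}$. On $N_n$ we have $\psi>0$, so $g_\infty-g_n>\varepsilon$, and $|N_n|\le\varepsilon^{-2}\|g_\infty-g_n\|_2^2\to0$; lowering the target by $\varepsilon$ is what makes $N_n$ small. By (F4) and Corollary~\ref{cor:equi},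
\[
\int|\nabla(z_n-\psi)|^2\le2\int_{N_n}|\nabla g_n|^2+2\int_{N_n}|\nabla\psi|^2\to0 .
\]
The last statement is~\eqref{eq:genlim}.
\end{proof}

\section{The flow of sets in one direction}\label{sec:flow}

Fix a direction $e$ and $g\in H_+\setminus\{0\}$. Put $V=|[g]|$ and
\[
A^t=[g^t],\qquad t\in[0,\infty].
\]
By Proposition~\ref{prop:fun}(b), $|A^t|=V$ for all $t$.

\begin{lemma}\label{lem:flow}
\begin{itemize}
\item[(a)] If $0\le v\in H^1_0(A^t)$, $t\in[0,\infty)$, $s\in[0,\infty]$, then $v^s\in H^1_0(A^{t+s})$.
\item[(b)] $A^t\preceq A^{t'}$ for $0\le t\le t'\le\infty$.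
\item[(c)] If $t_n\to t$ in $[0,\infty]$ and $E_n\subset D$ are quasi-open with $E_n\supset A^{t_n}$, then $H^1_0(A^t)\subset\operatorname{Lim}(E_n)$.
\item[(d)] If $t_n\to t$ and $t_n\le t$, then $A^{t_n}$ $\gamma$-converges to $A^t$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:dense}, after taking positive parts, there are $0\le\varphi_k\le c_kg^t$ with $\varphi_k\to v$ in $H^1$. By Proposition~\ref{prop:fun}(a),(c), $\varphi_k^s\le c_kg^{t+s}$, so $\varphi_k^s$, which is in $H$ by Lemma~\ref{lem:energy}, lies in $H^1_0(A^{t+s})$. The $\varphi_k^s$ are bounded in $H$ and converge to $v^s$ in $L^2$, hence weakly in $H$; use (F3).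

(b) If $0\le v\in H^1_0(A^t)$, $\|v\|_q=1$ and $t<t'$, then $v^{t'-t}$ is a competitor for $\Lambda_q(A^{t'})$ by (a) and equimeasurability, and its energy is at most that of $v$.

(c) By Proposition~\ref{prop:fun}(c), $g^{t_n}\to g^t$ in $L^2$; apply Lemma~\ref{lem:lower}.

(d) By (b), $T(A^{t_n})\le T(A^t)$; apply (c) and Lemma~\ref{lem:crit}.
\end{proof}

From the right, the inequality for $T$ points the wrong way, and the sets $A^{t+s}$ may carry in the limit more functions than $A^t$, as for the two squares. To find the limit set we pass to the limit in the torsion functions. The monotonicity of $T$ and~\eqref{eq:J} show that the symmetrization almost maps the torsion function at one time to the torsion function at a slightly later time, and this yields strong convergence.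

\begin{proposition}[right limits]\label{prop:right}
Let $0\le t<\infty$. There is a quasi-open set $A^{t+}$ with $A^t\subset A^{t+}\subset D$, $|A^{t+}|=V$, $H^1_0(A^{t+})\subset\operatorname{Lim}_{s\downarrow0}(A^{t+s})$ and $T(A^{t+s})\to T(A^{t+})$ as $s\downarrow0$. Hence $A^{t+s}$ $\gamma$-converges to $A^{t+}$ as $s\downarrow0$, and
\begin{equation}\label{eq:order}
A^t\preceq A^{t+}\preceq A^{t'}\qquad(t<t'\le\infty).
\end{equation}
\end{proposition}

\begin{proof}
For $s>0$ let $w_s$ be the torsion function of $A^{t+s}$ and $T(s)=T(A^{t+s})$. By Lemma~\ref{lem:flow}(b), $T(s)$ is nondecreasing, so $T_+=\lim_{s\downarrow0}T(s)$ exists.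

\emph{Strong convergence of $w_s$.} For $0<r<s$ we have $w_r^{s-r}\in H^1_0(A^{t+s})$ by Lemma~\ref{lem:flow}(a), and by~\eqref{eq:J} and Lemma~\ref{lem:energy}
\begin{equation}\label{eq:cauchy}
\|\nabla(w_r^{s-r}-w_s)\|_2^2=2\big(J(w_r^{s-r})-J(w_s)\big)\le2\big(J(w_r)-J(w_s)\big)=T(s)-T(r).
\end{equation}
The $w_r$ are bounded in $H$, so $w_{r_n}\to w_+$ in $L^2$ for some $r_n\downarrow0$ and $w_+\in H_+$. Fix $s>0$. By Proposition~\ref{prop:fun}(a),(c),
\[
\|w_{r_n}^{s-r_n}-w_+^s\|_2=\|w_{r_n}^{s-r_n}-(w_+^{r_n})^{s-r_n}\|_2\le\|w_{r_n}-w_+\|_2+\|w_+-w_+^{r_n}\|_2\to0 .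
\]
The functions $w_{r_n}^{s-r_n}$ are bounded in $H$, so they converge weakly in $H$ to $w_+^s$, and~\eqref{eq:cauchy} gives $\|\nabla(w_+^s-w_s)\|_2^2\le T(s)-T_+$ by weak lower semicontinuity. As $s\downarrow0$, $w_+^s\to w_+$ in $L^2$ with $\|\nabla w_+^s\|_2\le\|\nabla w_+\|_2$; so $w_+^s\to w_+$ weakly in $H$ without loss of norm, hence strongly. Therefore $w_s\to w_+$ strongly in $H$ as $s\downarrow0$.

\emph{The limit set.} Let $\mathcal X=\operatorname{Lim}_{s\downarrow0}(A^{t+s})$. We have just shown $w_+\in\mathcal X$, and $g^t\in\mathcal X$ by Lemma~\ref{lem:flow}(c). Put $A^{t+}=A^t\cup[w_+]$, which equals $[g^t+w_+]$ up to zero capacity. By~\eqref{eq:genlim}, $H^1_0(A^{t+})\subset\mathcal X$. For $\varphi\in H^1_0(A^{t+})$ take $\varphi_s\in H^1_0(A^{t+s})$ with $\varphi_s\to\varphi$ in $H^1$; the limit of $\int\nabla w_s\cdot\nabla\varphi_s=\int\varphi_s$ is $\int\nabla w_+\cdot\nabla\varphi=\int\varphi$. Since $w_+\in H^1_0(A^{t+})$, it is the torsion function of $A^{t+}$, and $T(A^{t+})=\int w_+=T_+$.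

\emph{The measure.} We have $|A^{t+}|\ge|A^t|=V$. The functions $g^{t+s}+w_s$ vanish a.e.\ off $A^{t+s}$ and converge in $L^2$ to $g^t+w_+$, a.e.\ along some $s_n\downarrow0$. Almost every point where the limit is positive lies in $A^{t+s_n}$ for large $n$, so Fatou's lemma gives $|A^{t+}|\le\liminf_n|A^{t+s_n}|=V$.

Lemma~\ref{lem:crit}(b) gives the $\gamma$-convergence. The first relation in~\eqref{eq:order} holds by inclusion. For the second, $\Lambda_q(A^{t'})\le\Lambda_q(A^{t+s})$ for small $s$, and $\limsup_{s\downarrow0}\Lambda_q(A^{t+s})\le\Lambda_q(A^{t+})$ by Lemma~\ref{lem:crit}(a).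
\end{proof}

Put $A^{\infty+}=A^\infty$. We now stop the clock at each jump of $T$, for a duration equal to the size of the jump, and insert a filling path.

\begin{proposition}\label{prop:path}
There are $\Theta>0$, a nondecreasing map $p$ from $[0,\Theta]$ onto $[0,\infty]$, and a $\gamma$-continuous family $(E_\sigma)_{\sigma\in[0,\Theta]}$ of quasi-open sets with $E_0=[g]$ and $E_\Theta=[g^\infty]$, such that
\begin{equation}\label{eq:sandwich}
A^{p(\sigma)}\subset E_\sigma\subset A^{p(\sigma)+}\quad\text{for all }\sigma,\qquad E_\sigma\subset E_{\sigma'}\quad\text{if }\sigma\le\sigma',\ p(\sigma)=p(\sigma').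
\end{equation}
Consequently $|E_\sigma|=V$, and $E_\sigma\preceq E_{\sigma'}$ for $\sigma\le\sigma'$.
\end{proposition}

\begin{proof}
\emph{The clock.} For $t<\infty$ let $j_t=T(A^{t+})-T(A^t)\ge0$ and $\mathcal J=\{t:j_t>0\}$. By~\eqref{eq:order} the intervals $(T(A^t),T(A^{t+}))$, $t\in\mathcal J$, are disjoint subsets of $[0,T(D)]$, so $\mathcal J$ is countable and $\sum_{t\in\mathcal J}j_t\le T(D)$. Let
\[
\theta(t)=\frac t{1+t}+\sum_{r\in\mathcal J,\ r<t}j_r\quad(t<\infty),\qquad\theta(\infty)=\Theta=1+\sum_{r\in\mathcal J}j_r .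
\]
The function $\theta$ is strictly increasing and left-continuous on $[0,\infty]$, with $\theta(0)=0$ and right limits $\theta(t+)=\theta(t)+j_t$; put $\theta(\infty+)=\Theta$. The intervals $[\theta(t),\theta(t+)]$ are disjoint, since $\theta(t+)\le\theta(t'')<\theta(t')$ for $t<t''<t'$. They cover $[0,\Theta]$: given $\sigma$, let $t=\sup\{r:\theta(r)\le\sigma\}$; then $\theta(t)\le\sigma$ by left continuity, and $\sigma\le\theta(t+)$ because $\theta(r)>\sigma$ for $r>t$. Define $p(\sigma)=t$ on $[\theta(t),\theta(t+)]$. The map $p$ is nondecreasing and onto, so it has no jump and is continuous.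

\emph{The sets.} If $t=p(\sigma)\notin\mathcal J$, put $E_\sigma=A^t$. If $t\in\mathcal J$, let $E_\sigma$ be the set with parameter $(\sigma-\theta(t))/j_t$ in a path from $A^t$ to $A^{t+}$ given by Corollary~\ref{cor:fill}. Then~\eqref{eq:sandwich} holds and $E_{\theta(t)}=A^t$ for all $t$; in particular $E_0=[g]$ and $E_\Theta=[g^\infty]$. Since $|A^t|=|A^{t+}|=V$, the measure is constant. For $\sigma<\sigma'$, either $p(\sigma)=p(\sigma')$ and $E_\sigma\subset E_{\sigma'}$, or $t=p(\sigma)<t'=p(\sigma')$ and $E_\sigma\subset A^{t+}\preceq A^{t'}\subset E_{\sigma'}$.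

\emph{Continuity.} Let $\sigma_n\to\sigma$, $t_n=p(\sigma_n)$, $t=p(\sigma)$, so $t_n\to t$. It suffices to show that every subsequence has a further subsequence along which $E_{\sigma_n}$ $\gamma$-converges to $E_\sigma$, so we may assume one of three cases.

If $t_n=t$ for all $n$, then either $t\in\mathcal J$ and Corollary~\ref{cor:fill} applies, or $\sigma_n=\sigma$.

If $t_n<t$ for all $n$, then $\sigma_n\le\theta(t_n+)\le\theta(t)\le\sigma$, so $\sigma=\theta(t)$ and $E_\sigma=A^t$. By Lemma~\ref{lem:flow}(c), $H^1_0(A^t)\subset\operatorname{Lim}(E_{\sigma_n})$, and $T(E_{\sigma_n})\le T(E_\sigma)$ by monotonicity. Lemma~\ref{lem:crit} applies.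

If $t_n>t$ for all $n$, then $t<\infty$ and $\sigma\le\theta(t+)\le\theta(t_n)\le\sigma_n$, so $\sigma=\theta(t+)$. Thus $E_\sigma=A^{t+}$ if $t\in\mathcal J$, and otherwise $E_\sigma=A^t\subset A^{t+}$ with $j_t=0$. In both cases $T(E_\sigma)=T(A^{t+})$ and
\[
H^1_0(E_\sigma)\subset H^1_0(A^{t+})\subset\operatorname{Lim}(A^{t_n})\subset\operatorname{Lim}(E_{\sigma_n}).
\]
For $t'>t$ we have $t_n<t'$ for large $n$, so $T(E_{\sigma_n})\le T(A^{t_n+})\le T(A^{t'})$ by~\eqref{eq:order}. Letting $t'\downarrow t$ gives $\limsup_nT(E_{\sigma_n})\le T(A^{t+})=T(E_\sigma)$, and Lemma~\ref{lem:crit} applies.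
\end{proof}

\section{Reaching the ball}\label{sec:ball}

Let $g$ be a generator of $\Omega_0$; it is nonzero because $|\Omega_0|>0$. Let $B\subset D$ be the open ball centered at $0$ with $|B|=|\Omega_0|$. For a direction $e$ write $S_ev=v^\infty$. The end point $[S_eg]$ of one stage comes with its own generator $S_eg$, so the construction can be iterated. To choose the directions we need a quantity that every $S_e$ decreases, strictly unless the function is already symmetric. The moment of inertia $\mathcal M(v)=\int_Dv\,|x|^2\,dx$, which is continuous on $L^2(D)$, has this property.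

\begin{lemma}\label{lem:moment}
For $v\in L^2_+(D)$, $\mathcal M(S_ev)\le\mathcal M(v)$, with equality only if $S_ev=v$ a.e.
\end{lemma}

\begin{proof}
Let $U\subset\mathbb R$ be bounded and measurable and $U^*=(-\ell,\ell)$ with $2\ell=|U|$. Since $|U\setminus U^*|=|U^*\setminus U|$,
\[
\int_Ux_1^2-\int_{U^*}x_1^2=\int_{U\setminus U^*}(x_1^2-\ell^2)+\int_{U^*\setminus U}(\ell^2-x_1^2)\ge0,
\]
with equality only if $|U\triangle U^*|=0$. By Proposition~\ref{prop:fun}(d), for a.e.\ $x'$ the functions $v(\cdot,x')$ and $S_ev(\cdot,x')$ have the same integral, and for each $c>0$ the set $\{S_ev(\cdot,x')>c\}$ equals $U_{x',c}^*$ up to a null set, where $U_{x',c}=\{v(\cdot,x')>c\}$. As $|x|^2=x_1^2+|x'|^2$, the difference $\mathcal M(v)-\mathcal M(S_ev)$ is the integral over $(x',c)$ of the nonnegative quantity above for $U=U_{x',c}$. If it vanishes, then $\|v-S_ev\|_1\le\iint|U_{x',c}\triangle U_{x',c}^*|\,dc\,dx'=0$.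
\end{proof}

Put $g_0=g$ and choose inductively directions $e_n$ and functions $g_n=S_{e_n}g_{n-1}\in\mathcal R(g)$ with
\[
\mathcal M(g_{n-1})-\mathcal M(g_n)\ge\tfrac12\delta_n,\qquad\delta_n=\sup_e\big(\mathcal M(g_{n-1})-\mathcal M(S_eg_{n-1})\big).
\]

\begin{lemma}\label{lem:star}
The sequence $(g_n)$ converges in $L^2$ to a function $g_*\in H_+$ which has a representative with values in $[0,\infty]$ whose superlevel sets $\{g_*>c\}$, $c\ge0$, are open balls centered at $0$ or empty, with $\{g_*>0\}=B$. Moreover $g_*^t=g_*$ for all $t\in[0,\infty]$ and all directions.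
\end{lemma}

\begin{proof}
We have $\sum_n\delta_n\le2\mathcal M(g)$, so $\delta_n\to0$. The sequence is bounded in $H$, hence precompact in $L^2$. Let $g_*=\lim_kg_{n_k}\in H_+$ be a limit point. By continuity of $S_e$ and $\mathcal M$, $\mathcal M(g_*)-\mathcal M(S_eg_*)\le\lim_k\delta_{n_k+1}=0$, so $S_eg_*=g_*$ a.e.\ for every $e$ by Lemma~\ref{lem:moment}.

\emph{$g_*$ is radial.} By Proposition~\ref{prop:fun}(d), $g_*$ is invariant a.e.\ under the reflection in $e^\perp$, for every $e$. Every $\varrho\in O(d)$ is a finite product of such reflections, so $g_*\circ\varrho=g_*$ a.e. Take a Borel representative and the Haar probability measure $d\varrho$. By Fubini's theorem, for a.e.\ $x$ we have $g_*(\varrho x)=g_*(x)$ for a.e.\ $\varrho$, so $g_*(x)=\int_{O(d)}g_*(\varrho x)\,d\varrho$. The right side depends only on $|x|$; call it $\hat g(|x|)$.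

\emph{The profile is nonincreasing.} Fix $e$. By Proposition~\ref{prop:fun}(d), for a.e.\ $x'$ the function $x_1\mapsto\hat g\big((x_1^2+|x'|^2)^{1/2}\big)$ agrees a.e.\ on $(0,\infty)$ with a nonincreasing function, so $\hat g$ is nonincreasing on $(|x'|,\infty)$ outside a null set. Taking a sequence of such $x'$ with $|x'|\to0$, we see that $\hat g$ is nonincreasing on $(0,\infty)$ outside a null set. Replace $\hat g(r)$ by $\operatorname{ess\,sup}_{(r,\infty)}\hat g$ for $r\ge0$; this changes $\hat g$ on a null set and makes it nonincreasing and right-continuous, with $\hat g=0$ on $[R,\infty)$. Then each $\{g_*>c\}$ is a centered open ball in $D$ or empty.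

By~\eqref{eq:equi}, $|\{g_*>c\}|=|\{g>c\}|$ for all $c\ge0$. This determines the radii, so $g_*$ does not depend on the subsequence and $g_n\to g_*$; for $c=0$ it gives $\{g_*>0\}=B$. The functions $\min(g_*,k)$ lie in $\mathcal L$, and their superlevel sets are fixed by the flow, so $\min(g_*,k)^t=\min(g_*,k)$ by~\eqref{eq:levels}. Let $k\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:supp}(ii)]
On the parameter interval $[1-2^{-(n-1)},1-2^{-n}]$, $n\ge1$, use the path of Proposition~\ref{prop:path} for the function $g_{n-1}$ and the direction $e_n$, reparametrized linearly. It joins $[g_{n-1}]$ to $[g_n]$, so consecutive pieces match. At $t=0$ take the set $\Omega_0$ itself, which differs from $[g]$ by a set of zero capacity, and put $\Omega_1=B$. All sets lie in $D$ and have measure $|\Omega_0|$. On $[0,1)$ the family is $\gamma$-continuous and $\Omega_t\preceq\Omega_{t'}$ for $t\le t'$.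

\emph{Monotonicity at $1$.} Let $A\subset D$ be quasi-open with $|A|=|B|$ and $0\le v\in H^1_0(A)$. The Schwarz symmetrization $v^\star$ has the same $L^q$ norms, vanishes a.e.\ off $B$ because $|\{v>0\}|\le|B|$, and satisfies $\|\nabla v^\star\|_2\le\|\nabla v\|_2$ by the P\'olya--Szeg\H{o} inequality. By Lemma~\ref{lem:cut}(b), $v^\star\in H^1_0(B)$. Hence $A\preceq B$, and the family is monotone for $\preceq$ on $[0,1]$. This is Theorem~\ref{thm:supp}(ii), and the cases $q=2$ and $q=1$ give the monotonicity of $\lambda$ and $T$.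

\emph{Continuity at $1$.} Let $\tau_k\to1$, $\tau_k<1$. By~\eqref{eq:sandwich}, $\Omega_{\tau_k}\supset[G_k]$ for large $k$, where $G_k=g_{n_k-1}^{t_k}$ is taken in the direction $e_{n_k}$, $t_k\in[0,\infty]$ and $n_k\to\infty$. The intermediate functions $G_k$ stay close to $g_*$ because $g_*$ is a fixed point of every flow:
\[
\|G_k-g_*\|_2=\|g_{n_k-1}^{t_k}-g_*^{t_k}\|_2\le\|g_{n_k-1}-g_*\|_2\to0 .
\]
Since $G_k\in\mathcal R(g)$, Lemma~\ref{lem:lower} gives $g_*\in\operatorname{Lim}(\Omega_{\tau_k})$; here it matters that Corollary~\ref{cor:equi} is uniform over all stages. On each compact subset of $B$, $g_*$ is bounded below by a positive constant, so every $\varphi\in C_c^\infty(B)$ satisfies $|\varphi|\le kg_*$ for some $k$ and lies in the ideal $\operatorname{Lim}(\Omega_{\tau_k})$. By (F3), $H^1_0(B)\subset\operatorname{Lim}(\Omega_{\tau_k})$. As $T(\Omega_{\tau_k})\le T(B)$, Lemma~\ref{lem:crit} gives $\gamma$-convergence to $B$.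
\end{proof}

\section{Heat content and heat trace}\label{sec:heat}

We prove Theorem~\ref{thm:supp}(i) for the path just constructed. The heat content and heat trace are not defined by minimization over test functions, so Lemma~\ref{lem:flow}(a) does not help. They are limits of Gaussian integrals over chains and cycles, to which~\eqref{eq:gauss} applies. These integrals see a set only up to null sets, so their limit is the semigroup on the space of functions that vanish \emph{almost} everywhere off the set; for the slit rectangle $S$ of Section~\ref{sec:example} this space is the same as for $P$. We therefore work with both kinds of spaces and compare them through the superlevel sets $\{g>\varepsilon\}$.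

\subsection{Semigroups on ideals}
For measurable $N\subset D$ let $\mathcal V_N=\{v\in H:v=0\text{ a.e.\ off }N\}$, which is an ideal. For an ideal $\mathcal V$ let $\Pi_{\mathcal V}$ be the orthogonal projection of $L^2(D)$ onto the $L^2$ closure $\overline{\mathcal V}$, and let $L_{\mathcal V}$ be the self-adjoint operator in $\overline{\mathcal V}$ associated with the closed form $\int\nabla u\cdot\nabla v$ on $\mathcal V$. It has compact resolvent, with eigenvalues $\lambda_k(\mathcal V)$ given by the min--max principle ($\lambda_k=\infty$ if $k>\dim\mathcal V$). Put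
\[
P^{\mathcal V}_\tau=e^{-\tau L_{\mathcal V}}\Pi_{\mathcal V},\qquad Q_{\mathcal V}(\tau)=\langle1_D,P^{\mathcal V}_\tau1_D\rangle,\qquad Z_{\mathcal V}(\tau)=\operatorname{tr}P^{\mathcal V}_\tau=\sum_ke^{-\tau\lambda_k(\mathcal V)} .
\]
For $\mathcal V=H^1_0(A)$ these are $Q_A$ and $Z_A$ of Theorem~\ref{thm:supp}, because $\overline{\mathcal V}=L^2(A)$: if $h$ is a generator of $A$ and $f\in L^2(A)$ is orthogonal to $\min(h,1)\varphi\in H^1_0(A)$ for all $\varphi\in C_c^\infty(\mathbb R^d)$, then $f\min(h,1)=0$ a.e., so $f=0$. By min--max, $\lambda_k(\mathcal V)\ge\lambda_k(D)\ge\lambda_k(Q_0)$ for the open cube $Q_0\supset D$ of side $2R$, whose eigenvalues are $\pi^2|m|^2/4R^2$, $m\in\{1,2,\dots\}^d$. Hence $\sum_ke^{-\tau\lambda_k(D)}<\infty$, and $\sum_k\lambda_k(D)^{-p}<\infty$ for $p>d/2$.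

\begin{lemma}\label{lem:QZ}
Let $\tau>0$.
\begin{itemize}
\item[(a)] If $\mathcal V\subset\mathcal V'$ are ideals, then $Q_{\mathcal V}(\tau)\le Q_{\mathcal V'}(\tau)$ and $Z_{\mathcal V}(\tau)\le Z_{\mathcal V'}(\tau)$.
\item[(b)] If $A_n\subset D$ $\gamma$-converges to $A\subset D$, then $Q_{A_n}(\tau)\to Q_A(\tau)$ and $Z_{A_n}(\tau)\to Z_A(\tau)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $Z$ use $\lambda_k(\mathcal V)\ge\lambda_k(\mathcal V')$. For $Q$, let $h>0$ and $X=(1+hL_{\mathcal V})^{-1}\Pi_{\mathcal V}$, and define $X'$ likewise. The function $u=Xf\in\mathcal V$ satisfies $\int\nabla u\cdot\nabla\varphi+h^{-1}\int u\varphi=h^{-1}\int f\varphi$ for $\varphi\in\mathcal V$. By Lemma~\ref{lem:comp}, $0\le f\le f'$ implies $0\le Xf\le X'f'$, and by induction $X^n1_D\le X'^n1_D$. With $h=\tau/n$ the spectral theorem gives $X^nf\to P^{\mathcal V}_\tau f$, since $(1+\tau\mu/n)^{-n}\to e^{-\tau\mu}$ boundedly for $\mu\ge0$.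

(b) The function $f_\tau(r)=e^{-\tau/r}$, $f_\tau(0)=0$, is continuous on $[0,\infty)$, and $P_\tau^{H^1_0(A)}=f_\tau(\mathcal G_A)$. By Lemma~\ref{lem:norm} and uniform approximation of $f_\tau$ by polynomials on $[0,1/\lambda(D)]$, the operators $f_\tau(\mathcal G_{A_n})$ converge in norm, so $Q_{A_n}(\tau)\to Q_A(\tau)$. For $Z$ use $\lambda_k(A_n)\to\lambda_k(A)$ and dominated convergence with the majorant $e^{-\tau\lambda_k(D)}$.
\end{proof}

\subsection{A product formula}
Let $e^{h\Delta}$ be the heat semigroup on $\mathbb R^d$, the convolution with $p_{2h}$.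

\begin{lemma}\label{lem:product}
Let $N\subset D$ be measurable, $\tau>0$, $C_h=1_Ne^{h\Delta}1_N$ and $W_m=(C_{2^{-m}\tau})^{2^m}$. Then $W_m\to P^{\mathcal V_N}_\tau$ strongly on $L^2(D)$, and $\operatorname{tr}(W_m^2)\to Z_{\mathcal V_N}(2\tau)$.
\end{lemma}

\begin{proof}
All operators vanish on $L^2(D\setminus N)$ and preserve $L^2(N)$, so we work in $L^2(N)$, where $0\le C_h\le1$. Write $L=L_{\mathcal V_N}$ and $\Pi=\Pi_{\mathcal V_N}$. The bounded operator $Y_h=(1-C_h)/h\ge0$ has the quadratic form
\[
b_h(v)=\int\frac{1-e^{-h|\xi|^2}}h\,|\hat v(\xi)|^2\,d\xi ,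
\]
which increases as $h\downarrow0$ to $b(v)=\int|\xi|^2|\hat v|^2\,d\xi$. By Lemma~\ref{lem:cut}(b), $b(v)=\|\nabla v\|_2^2$ for $v\in\mathcal V_N$ and $b(v)=\infty$ for $v\in L^2(N)\setminus\mathcal V_N$.

\emph{Resolvents.} For $f\in L^2(N)$ let $F_h(v)=b_h(v)+\|v\|_2^2-2\langle f,v\rangle$ and $F(v)=b(v)+\|v\|_2^2-2\langle f,v\rangle=\sup_hF_h(v)$. The minimum $\mu_h$ of $F_h$ is attained at $u_h=(1+Y_h)^{-1}f$, with $F_h(v)\ge\mu_h+\|v-u_h\|_2^2$, and the minimum $\mu$ of $F$ is attained only at $u_0=(1+L)^{-1}\Pi f$. The numbers $\mu_h$ increase as $h\downarrow0$ and are at most $\mu$. For $h'<h$,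
\[
\mu_h+\|u_{h'}-u_h\|_2^2\le F_h(u_{h'})\le F_{h'}(u_{h'})=\mu_{h'} ,
\]
so $(u_h)$ is Cauchy as $h\downarrow0$; let $u$ be its limit. For each $h$, $F_h(u)=\lim_{h'\downarrow0}F_h(u_{h'})\le\mu$, so $F(u)\le\mu$ and $u=u_0$. Thus $(1+Y_h)^{-1}\to(1+L)^{-1}\Pi$ strongly. These operators lie between $0$ and $1$, so polynomials in them converge strongly. The function $r\mapsto e^{-\tau(1/r-1)}$, with value $0$ at $r=0$, is a uniform limit of polynomials on $[0,1]$; applying it gives $e^{-\tau Y_h}\to P^{\mathcal V_N}_\tau$ strongly.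

\emph{Powers.} For $y\in[0,1]$ we have $0\le e^{-y}-(1-y)\le y^2/2$, and $\alpha^n-\beta^n\le n\alpha^{n-1}(\alpha-\beta)$ for $0\le\beta\le\alpha$. Hence
\[
0\le e^{-ny}-(1-y)^n\le\frac{ny^2}2e^{-(n-1)y}\le\frac e{2n}(ny)^2e^{-ny}\le\frac1n ,
\]
because $s^2e^{-s}\le4e^{-2}$. With $n=2^m$, $h=\tau/n$ and $y$ in the spectrum of $hY_h=1-C_h$, this gives $\|W_m-e^{-\tau Y_h}\|\le2^{-m}$, which proves the first statement.

\emph{Traces.} The kernel of $W_m$ is
\[
k_m(x_0,x_n)=\int\prod_{i=0}^n1_N(x_i)\prod_{i=1}^np_{2h}(x_{i-1}-x_i)\,dx_1\cdots dx_{n-1}.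
\]
Write each $p_{2h}$ as $p_h*p_h$ (the Chapman--Kolmogorov identity). Then $k_m$ becomes the integral that defines $k_{m+1}$ without the factors $1_N$ at the $n$ new points. So $0\le k_{m+1}\le k_m\le k_0\le(4\pi\tau)^{-d/2}$, and $k_m$ converges in $L^2(D\times D)$. Thus $W_m$ converges in the Hilbert--Schmidt norm, necessarily to its strong limit, and $\operatorname{tr}(W_m^2)=\|W_m\|_{HS}^2\to\|P^{\mathcal V_N}_\tau\|_{HS}^2=\operatorname{tr}P^{\mathcal V_N}_{2\tau}$.
\end{proof}

\subsection{Monotonicity along the flow}

\begin{lemma}\label{lem:heatflow}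
For $g\in H_+$, $s\in[0,\infty)$ and $\tau>0$ we have $Q_{[g^s]}(\tau)\ge Q_{[g]}(\tau)$ and $Z_{[g^s]}(\tau)\ge Z_{[g]}(\tau)$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ satisfy $|\{g=\varepsilon\}|=0$, which excludes only countably many $\varepsilon$; by equimeasurability $|\{g^s=\varepsilon\}|=0$ too. Put $N=\{g>\varepsilon\}$ and $N'=\{g^s>\varepsilon\}$. Take $u_k\in\mathcal L$ with $u_k\to g$ in $L^2$; then $u_k^s\to g^s$, and along a subsequence both converge a.e., so $1_{\{u_k>\varepsilon\}}\to1_N$ and $1_{\{u_k^s>\varepsilon\}}\to1_{N'}$ a.e. Apply~\eqref{eq:gauss} with $U_i=\{u_k>\varepsilon\}$ for all $i$, so that $U_i^s=\{u_k^s>\varepsilon\}$ by~\eqref{eq:levels}, and let $k\to\infty$; the kernels are bounded and $D^n$ has finite measure. This gives, for every $\mathcal E$ and $h>0$,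
\[
\int\prod_i1_{N'}(x_i)\prod_{(i,j)\in\mathcal E}p_{2h}(x_i-x_j)\,dx\ \ge\ \int\prod_i1_{N}(x_i)\prod_{(i,j)\in\mathcal E}p_{2h}(x_i-x_j)\,dx .
\]
The quantity $\langle1_D,W_m1_D\rangle=\iint k_m$ is such an integral over a chain with $2^m+1$ points, and $\operatorname{tr}(W_m^2)=\iint k_m(x,y)k_m(y,x)\,dx\,dy$ is such an integral over a cycle with $2^{m+1}$ points. By Lemma~\ref{lem:product}, $Q_{\mathcal V_{N'}}\ge Q_{\mathcal V_N}$ and $Z_{\mathcal V_{N'}}\ge Z_{\mathcal V_N}$ at all times.

Next, $\mathcal V_{N'}\subset H^1_0([g^s])$: a bounded $v\in\mathcal V_{N'}$ satisfies $|v|\le\varepsilon^{-1}\|v\|_\infty\,g^s$ a.e., so it lies in the ideal $H^1_0([g^s])$, and bounded functions are dense in $\mathcal V_{N'}$ by truncation. Also $H^1_0(A_\varepsilon)\subset\mathcal V_N$ for the quasi-open set $A_\varepsilon=\{\tilde g>\varepsilon\}$, since q.e.\ implies a.e. By Lemma~\ref{lem:QZ}(a), $Q_{[g^s]}\ge Q_{A_\varepsilon}$ and $Z_{[g^s]}\ge Z_{A_\varepsilon}$.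

Let $\varepsilon\downarrow0$ along admissible values. Since $(g-\varepsilon)^+\in H^1_0(A_\varepsilon)$ converges to $g$ in $H^1$, \eqref{eq:genlim} gives $H^1_0([g])\subset\operatorname{Lim}(A_\varepsilon)$, and $T(A_\varepsilon)\le T([g])$ by inclusion. So $A_\varepsilon$ $\gamma$-converges to $[g]$ by Lemma~\ref{lem:crit}, and Lemma~\ref{lem:QZ}(b) concludes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(i)]
Fix $\tau>0$ and let $F(A)$ denote $Q_A(\tau)$ or $Z_A(\tau)$. By Lemma~\ref{lem:QZ}, $F$ is nondecreasing under inclusion and continuous under $\gamma$-convergence in $D$. Consider one stage, with the notation of Section~\ref{sec:flow}. Lemma~\ref{lem:heatflow} applied to $g^t$, with $(g^t)^s=g^{t+s}$, shows that $F(A^t)$ is nondecreasing on $[0,\infty)$, and on $[0,\infty]$ by Lemma~\ref{lem:flow}(d). By Proposition~\ref{prop:right}, $F(A^{t+})=\lim_{s\downarrow0}F(A^{t+s})\le F(A^{t'})$ for $t<t'\le\infty$. For $\sigma<\sigma'$, \eqref{eq:sandwich} gives either $E_\sigma\subset E_{\sigma'}$, or $F(E_\sigma)\le F(A^{p(\sigma)+})\le F(A^{p(\sigma')})\le F(E_{\sigma'})$.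 So $F(\Omega_t)$ is nondecreasing on each stage, hence on $[0,1)$, and on $[0,1]$ by $\gamma$-continuity at $1$. Finally, for $p>d/2$, Tonelli's theorem gives
\[
\sum_k\lambda_k(\Omega_t)^{-p}=\frac1{\Gamma(p)}\int_0^\infty\tau^{p-1}Z_{\Omega_t}(\tau)\,d\tau ,
\]
which is finite and nondecreasing in $t$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Buttazzo}
Giuseppe Buttazzo, \emph{On the continuity of the Continuous Steiner Symmetrization}, arXiv:2211.04760 (2022).

\end{thebibliography}
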